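# Repelling edges on a ring: how far $w_c(G)$ can lie above $\chi'(G)$

## 1. A graph whose two end edges repel each other

All graphs are finite, undirected, without loops or multiple edges; $d(v)$ is the degree of $v$, $\Delta(G)$ the maximum degree, and $\chi'(G)$ the chromatic index.

**Definition ($\mathbb Z$-coloring).** A $\mathbb Z$-coloring of a graph is a proper edge coloring by integers in which the colors at each vertex form an interval of integers.

For instance, a star with three edges may be colored $4,5,6$ but not $4,5,7$. On a path, a $\mathbb Z$-coloring is a sequence of integers whose consecutive terms differ by exactly $1$. Translating all colors, or replacing $\varphi$ by $-\varphi$, preserves the property. We constantly use the following "step bound": if $e,f$ are two edges at $v$, then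
$$|\varphi(e)-\varphi(f)|\le d(v)-1, \tag{1}$$
because both colors lie in an interval of $d(v)$ integers. If $d(v)=2$, the difference is exactly $1$.

Here is the graph on which the talk turns.

**The graph $Q$.** It has two distinguished leaves $z,z'$, with edges $e=za$ and $f=z'a'$. The vertex $a$ is adjacent to $z,u_1,u_2$, and $a'$ is adjacent to $z',u_3,u_4$. Each $u_j$ is adjacent, besides $a$ or $a'$, to $10$ vertices of degree $2$, generically called $w$; different $u_j$ have different $w$'s. All $40$ vertices $w$ are adjacent to one vertex $y$, and $y$ has $10$ further neighbors, which are leaves. Thus $d(a)=d(a')=3$, $d(u_j)=11$, $d(w)=2$, $d(y)=50$.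

**Lemma 1.** $Q$ has a $\mathbb Z$-coloring with $|\varphi(e)-\varphi(f)|=25$, and every $\mathbb Z$-coloring of $Q$ satisfies $|\varphi(e)-\varphi(f)|\ge 13$.

**Proof, existence.** Color $e$ with $0$, $au_1$ with $-1$, $au_2$ with $1$. Color the ten edges $u_1w$ with $-2,\dots,-11$ and the ten edges $u_2w$ with $2,\dots,11$. Each edge $wy$ gets the color one step further from $0$ than the other edge at $w$, so these receive $-3,\dots,-12$ and $3,\dots,12$. Color the primed side in the same way, shifted by $25$: then $f$ gets $25$, and its edges $wy$ get $13,\dots,22$ and $28,\dots,37$. Give the ten leaf edges at $y$ the colors $-2,\dots,2$ and $23,\dots,27$. Now check the vertices: $a$ sees $\{-1,0,1\}$, $u_1$ sees $[-11,-1]$, $u_2$ sees $[1,11]$, each $w$ sees two consecutive integers, the primed side is a translate, and $y$ sees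
$$[-12,-3]\cup[-2,2]\cup[3,12]\cup[13,22]\cup[23,27]\cup[28,37]=[-12,37],$$
which is $50$ distinct colors.

**Proof, lower bound.** Let $\varphi$ be any $\mathbb Z$-coloring. Walk from $e$ through $a$, some $u_j$ and some $w$ to an edge $wy$. By (1) the color changes by at most $2+10+1=13$. So the $20$ edges $wy$ on the $a$-side have colors within $13$ of $\varphi(e)$, and likewise the $20$ on the $a'$-side have colors within $13$ of $\varphi(f)$. These $40$ edges all meet at $y$, so their colors are distinct. They lie in an interval containing $|\varphi(e)-\varphi(f)|+27$ integers. Hence $40\le|\varphi(e)-\varphi(f)|+27$. $\square$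

So the two end edges of $Q$ repel: the crowd at $y$ does not let their colors come close. The lemma does not say in which direction they are pushed apart; $\varphi(f)-\varphi(e)$ may have either sign. We shall place many such gadgets around a ring, so that the colors are forced to run all the way around a circle of colors. That is what $Q$ is for, and the next section states the problem in which a circle of colors occurs.

## 2. Colors on a circle, and the gap $w_c-\chi'$

**Definition (cyclic interval coloring).** A cyclic interval $t$-coloring of $G$ is a proper edge coloring with colors $1,\dots,t$, every color used, such that at every vertex the colors are consecutive, where color $1$ counts as consecutive to color $t$. Equivalently, identifying the colors with $\mathbb Z_t$, the set of colors at each vertex is an interval modulo $t$. The class of graphs that have such a coloring for some $t$ is $\mathfrak N_c$, and for $G\in\mathfrak N_c$ the least such $t$ is $w_c(G)$.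

For comparison, an interval coloring is a proper edge coloring by positive integers, with no empty color class, in which the colors at each vertex form an interval of integers. The class of graphs having one is $\mathfrak N$, and $w(G)$ is the least number of colors in one.

The triangle separates the two notions. Its three edges pairwise meet at vertices of degree $2$, so an interval coloring would need three integers pairwise differing by $1$, which do not exist. But $1,2,3$ is a cyclic interval $3$-coloring, since $3$ and $1$ are consecutive modulo $3$.

Always $w_c(G)\ge\chi'(G)$, since the coloring is proper. The question, from Casselgren, Khachatrian and Petrosyan, "Some bounds on the number of colors in interval and cyclic interval edge colorings of graphs", arXiv:1611.07011 (2016), is whether the gap can be large: *for any positive integer $d$, is there a graph $G\in\mathfrak N_c$ with $w_c(G)-\chi'(G)\ge d$?*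

Small graphs show no gap at all. If $1\le\chi'(G)\le 3$, take a proper coloring with $t=\chi'(G)$ colors. For $t\le3$ every nonempty subset of $\mathbb Z_t$ is an interval modulo $t$, and all colors are used because $t$ is minimal. So $w_c(G)=\chi'(G)$; this covers all cycles, for example. A gap needs $\chi'\ge4$.

A sensible first attempt is to recycle the interval-coloring case. It is known that for every $d$ there is $G\in\mathfrak N$ with $w(G)-\chi'(G)\ge d$; for example $K_{a,b}$ requires at least $a+b-\gcd(a,b)$ colors in an interval coloring. Look at $K_{2,3}$, where $\chi'=3$. If three colors sufficed, both vertices of degree $3$ would see $\{1,2,3\}$, and each vertex of degree $2$ would see colors differing by $\pm1$. The three signed differences would sum to $0$, impossible for an odd number of terms $\pm1$. So $w(K_{2,3})\ge4$. But modulo $3$ we may color the edges at the two large vertices $1,2,3$ and $2,3,1$, and the gap vanishes. This is general: if $G\in\mathfrak N$ has an edge, reduce an interval coloring modulo $\Delta(G)$. The at most $\Delta(G)$ consecutive integers at each vertex stay distinct and become an interval modulo $\Delta(G)$, and a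 vertex of degree $\Delta(G)$ sees every residue. So
$$G\in\mathfrak N \text{ with an edge}\quad\Longrightarrow\quad w_c(G)=\chi'(G)=\Delta(G). \tag{2}$$
Every graph with $w_c>\chi'$ must therefore lie outside $\mathfrak N$: its colorings must really wrap around the circle.

The answer to the question is yes, in a sharp form.

**Theorem 2.** Let $k\ge200$ and $w$ be integers. There is a graph $G\in\mathfrak N_c$ with $\chi'(G)=k$ and $w_c(G)=w$ if and only if $w\ge k$ and no divisor of $w$ lies in $[k,w-1]$. When it exists, $G$ can be taken connected with $\Delta(G)=k$. (The "only if" part holds for all $k\ge1$.)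

**Corollary 3.** (a) For every $d\ge1$ and every $k\ge\max(200,d+1)$ there is a connected $G\in\mathfrak N_c$ with $\chi'(G)=k$ and $w_c(G)=k+d$. In particular, for every $d\ge 1$ there is a connected $G\in\mathfrak N_c$ with $w_c(G)-\chi'(G)=d$ exactly.
(b) For every prime $p\ge200$ there is a connected $G\in\mathfrak N_c$ with $\Delta(G)=\chi'(G)=200$ and $w_c(G)=p$. So $w_c$ is not bounded by any function of $\chi'$ or of $\Delta$, and $w_c/\chi'$ is unbounded.

For $k=200$, the theorem admits every $w$ from $200$ to $399$, rejects $400$ (divisor $200$), admits the prime $401$, rejects $402$ (divisor $201$), and admits $403=13\cdot31$.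

## 3. Why divisors of $w$ are an obstruction

This section proves the "only if" part of Theorem 2, for all $k\ge1$. Let $G\in\mathfrak N_c$ with $\chi'(G)=k$ and $w_c(G)=w$. Then $w\ge k\ge\Delta(G)$. Suppose some $t'$ divides $w$ and $k\le t'<w$. Take a cyclic interval $w$-coloring and reduce it modulo $t'$; this makes sense because $t'\mid w$, so $\mathbb Z_w\to\mathbb Z_{t'}$ is well defined. At a vertex $v$ the $d(v)\le\Delta(G)\le t'$ consecutive residues modulo $w$ become $d(v)$ consecutive residues modulo $t'$, and these are distinct as there are at most $t'$ of them. All $t'$ colors appear because $\mathbb Z_w\to\mathbb Z_{t'}$ is onto. So $G$ has a cyclic interval $t'$-coloring with $t'<w$, a contradiction. $\square$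

This tells us what to aim for in the converse: a graph whose cyclic colorings with $t$ colors exist, for $t$ not too small, exactly when $t$ divides a prescribed number $T$.

## 4. Lifting residues to integers

The gadget $Q$ repels in *integer* colorings, while our colorings take values in $\mathbb Z_t$. This section builds the passage from one to the other. Colors are now always elements of $\mathbb Z_t$.

**Definition (cyclic $t$-map).** A cyclic $t$-map of a graph is a proper edge coloring by elements of $\mathbb Z_t$ in which the colors at each vertex form an interval modulo $t$. Not all colors need be used.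

A single edge colored $0\in\mathbb Z_5$ is a cyclic $5$-map but not a cyclic interval $5$-coloring. Dropping "every color used" lets us restrict to subgraphs at whose vertices all edges, or just one edge, survive. Negation and translation preserve cyclic $t$-maps.

**Definition (offsets).** Let $c$ be a cyclic $t$-map and $v$ a vertex with $1\le d(v)<t$. The colors at $v$ are $\sigma_v,\sigma_v+1,\dots,\sigma_v+d(v)-1$ for a unique $\sigma_v\in\mathbb Z_t$. For an edge $e$ at $v$, the offset $o_v(e)$ is the integer in $\{0,\dots,d(v)-1\}$ with $c(e)=\sigma_v+o_v(e)$.

The offsets at $v$ are a bijection from the edges at $v$ onto $\{0,\dots,d(v)-1\}$. For example, if $t=5$ and $v$ sees $\{4,0,1\}$, then $\sigma_v=4$ and the edges colored $4,0,1$ have offsets $0,1,2$.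

**Lemma 4 (lifting).** Let $H$ be connected, with at least one edge and with a cyclic $t$-map $c$, all degrees $<t$, and suppose $\sum_{v\in C}(d(v)-1)<t$ for every cycle $C$ of $H$. Then there is a $\mathbb Z$-coloring $\varphi$ of $H$ with $\varphi\equiv c\pmod t$ and $\varphi(f)-\varphi(e)=o_v(f)-o_v(e)$ whenever $e,f$ are edges at $v$.

**Proof.** We look for integers $b_v$, one per vertex, so that $\varphi(e)=b_v+o_v(e)$ gives the same value from both ends of each edge. For an edge $e=uv$ this says
$$b_u-b_v=o_v(e)-o_u(e). \tag{3}$$
Prescribed differences along edges come from a function on vertices if and only if they sum to $0$ around every cycle. (Fix the value at one vertex, define the others along a spanning tree, and use the fundamental cycles for the remaining edges.) Traverse a cycle $C$ and sum the right side of (3), taken in the direction of travel from $v$ to $u$. Each vertex $v$ of $C$ contributes $o_v(e)$ once with a plus sign, for the edge $e^{\rm out}_v$ by which we leave, and once with a minus sign, for the edge $e^{\rm in}_v$ by which we arrive. So the sum is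
$$\sum_{v\in C}\bigl(o_v(e^{\rm out}_v)-o_v(e^{\rm in}_v)\bigr),$$
of absolute value at most $\sum_{v\in C}(d(v)-1)<t$. On the other hand $c(e)=\sigma_v+o_v(e)=\sigma_u+o_u(e)$ gives $o_v(e)-o_u(e)\equiv\sigma_u-\sigma_v$, and these differences telescope to $0$ modulo $t$ around $C$. A multiple of $t$ of absolute value less than $t$ is $0$. So the $b_v$ exist. Translate them all so that $b_v\equiv\sigma_v$ at one vertex; by (3) and $o_v(e)-o_u(e)\equiv\sigma_u-\sigma_v$ this then holds at every vertex, as $H$ is connected. Then $\varphi\equiv c$. At each vertex $\varphi$ takes the values $b_v,\dots,b_v+d(v)-1$, each once, so $\varphi$ is a $\mathbb Z$-coloring, and the difference formula is immediate. $\square$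

The strict inequality is needed. For the triangle colored $0,1,2$ in $\mathbb Z_3$ the sum over the cycle is $3=t$, and there is no lift, as the triangle has no $\mathbb Z$-coloring.

## 5. Tuning the repulsion

We know that $Q$ repels, but we shall need the exact least distance, and at three consecutive values. There is no need to compute it. Let $\ell_0$ be the minimum of $|\varphi(e)-\varphi(f)|$ over all $\mathbb Z$-colorings of $Q$. By Lemma 1, $13\le\ell_0\le25$. Put $\ell=\ell_0$ if $\ell_0$ is odd and $\ell=\ell_0-1$ if it is even. Then $\ell$ is odd and $13\le\ell\le25$. Put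
$$A=\frac{\ell-7}{2}\in[3,9],\qquad \alpha=A+3\in[6,12]. \tag{4}$$

**Extended gadgets.** For $\lambda\in\{\ell-2,\ell-1,\ell\}$, let $Q^\lambda$ be obtained from $Q$ by attaching at $z$ a path with $\ell_0-\lambda\in\{0,1,2,3\}$ edges. From now on $e$ denotes the last, pendant edge of this path and $z$ its leaf, with no change if the path has no edges. The edge $f$ and leaf $z'$ stay as they were.

**Lemma 5.** Every $\mathbb Z$-coloring of $Q^\lambda$ satisfies $|\varphi(e)-\varphi(f)|\ge\lambda$, and equality is attained. Moreover:

1. every cycle $C$ of $Q^\lambda$ has $\sum_{v\in C}(d(v)-1)\le73$;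
2. there is a path from $z$ to $z'$ whose internal vertices satisfy $\sum(d(v)-1)\le78$.

**Proof.** Attaching $m=\ell_0-\lambda$ edges at $z$ puts exactly $m$ vertices of degree $2$ between the old edge $e$ and the new one: the old $z$ and the $m-1$ inner vertices of the path. Each changes the color by exactly $\pm1$. So in any $\mathbb Z$-coloring of $Q^\lambda$ the distance from the new $e$ to $f$ is at least $\ell_0-m=\lambda$. For equality, take a $\mathbb Z$-coloring of $Q$ attaining $\ell_0$ and make all $m$ steps towards $\varphi(f)$; since $\lambda\ge11>0$, we do not overshoot.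

Deleting $y$ leaves a forest: one tree around $a$, one around $a'$, and isolated leaves. So every cycle passes through $y$, and the rest of it is a path in one of the trees between two vertices $w$, namely of the form $w,u,w$ or $w,u,a,u,w$ (or primed). The longer form gives $49+1+10+2+10+1=73$ and the shorter one gives less. A path from $z$ to $z'$ through $a,u,w,y,w,u,a'$ has at most $3$ added vertices of degree $2$, so the sum is at most $3+(2+10+1)+49+(1+10+2)=78$. $\square$

## 6. Two rings that do not work

The plan is to arrange vertices $v_i$, $i\in\mathbb Z_N$, in a ring and to control how far the colors drift from $v_i$ to $v_{i+1}$. Since the ring closes up, the total drift is a multiple of $t$; if it can be forced to equal $T$, then $t\mid T$.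

*Links alone.* Join $v_i$ to $v_{i+1}$ through a vertex $x_i$ adjacent to both and to $A_i-1$ private leaves, where $A_i\ge2$ and $N\ge2$. The two ring edges at $x_i$ differ by at most $A_i$, which bounds the drift from above. But nothing bounds it from below: color every $v_ix_i$ with $0$, every $x_iv_{i+1}$ with $1$, and the leaf edges at $x_i$ with $2,\dots,A_i$. Each $v_i$ sees $\{0,1\}$ and each $x_i$ sees $[0,A_i]$. This is a $\mathbb Z$-coloring, the graph lies in $\mathfrak N$ (translate to positive colors $1,\dots,\max_iA_i+1$, all used), and (2) kills the gap. The drift must be forced from below, which is what repulsion offers.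

*Repulsion across single links.* Let $B=\ell-4\ge9$, let every $x_i$ have $B-1$ private leaves, and put a copy of $Q^\ell$ next to every link, its $z$ identified with $v_i$ and its $z'$ with $v_{i+1}$; call its end edges $e_i,f_i$. So $v_i$ has the four edges $x_{i-1}v_i,\ v_ix_i,\ e_i,\ f_{i-1}$. Let $N\ge4$ be even. The weak point is the unknown direction of repulsion: the gadgets can push alternately forwards and backwards. Explicitly, color

$$\begin{array}{c|cccc} & x_{i-1}v_i & f_{i-1} & v_ix_i & e_i\\ \hline i\text{ even} & 3&1&2&0\\ i\text{ odd} & B+2&B+4&B+3&B+5\end{array}$$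

The vertices $v_i$ see $[0,3]$ or $[B+2,B+5]$. For even $i$, the ring edges at $x_i$ have colors $2$ and $B+2$; for odd $i$ they have colors $B+3$ and $3$. Both times the difference is $B$, and the $B-1$ leaf edges take the colors strictly between. For even $i$ the gadget has $e_i=0$ and $f_i=B+4=\ell$; for odd $i$ it has $e_i=B+5=\ell+1$ and $f_i=1$. Both distances equal $\ell$, so Lemma 5 (after negation and translation if necessary) colors the gadgets. We have a $\mathbb Z$-coloring with total drift $0$. The graph is connected, and edges sharing a vertex have colors in a common interval, so the set of colors is an interval and the graph is in $\mathfrak N$; again (2) applies.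

The remedy is to let each gadget span *two* links, so that consecutive gadgets share a link. If two consecutive gadgets pushed in opposite directions, the shared link would have to drift both forwards and backwards.

## 7. The ring graph $R_T$

Let $T\ge200$ be an integer. With $A,\alpha$ from (4), put $N=\lceil T/\alpha\rceil$ and $\rho=N\alpha-T$. Since $\alpha\le12$, we have $N\ge17$ and $0\le\rho\le\alpha-1\le11<N$. So we may choose $A_i\in\{A-1,A\}$ for $i\in\mathbb Z_N$ with exactly $\rho$ of them equal to $A-1$. Then
$$\sum_{i}(A_i+3)=N\alpha-\rho=T. \tag{5}$$
Put
$$\lambda_i=A_i+A_{i+1}+7. \tag{6}$$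
Since $2A+7=\ell$, we have $\lambda_i\in\{\ell-2,\ell-1,\ell\}$, which is why we prepared three gadgets.

**The graph $R_T$.** All indices are modulo $N$. It consists of:

- vertices $v_i$, $i\in\mathbb Z_N$;
- vertices $x_i$ of degree $A_i+1$, adjacent to $v_i$, to $v_{i+1}$ and to $A_i-1\ge1$ private leaves;
- for each $i$ a copy $Q_i$ of $Q^{\lambda_i}$, its leaf $z$ identified with $v_i$ and its leaf $z'$ with $v_{i+2}$; its end edges are called $e_i,f_i$.

So $v_i$ has degree $4$, with edges $x_{i-1}v_i,\ v_ix_i,\ e_i,\ f_{i-2}$. The graph is connected and simple, and its maximum degree is $50$, attained at the vertices $y$.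

**Proposition 6.** Let $t\ge200$. (i) If $R_T$ has a cyclic $t$-map, then $t\mid T$. (ii) If $t\mid T$, then $R_T$ has a cyclic interval $t$-coloring using all $t$ colors.

The two parts are proved in the next two sections. The easy one comes first, since it shows the coloring that (i) will prove to be forced along the ring.

## 8. Winding around the ring when $t$ divides $T$

**Proof of Proposition 6(ii).** Let $b_0=0$ and $b_{i+1}=b_i+A_i+3$ for $0\le i<N$. By (5), $b_N=T\equiv0\pmod t$, so $b_i$ modulo $t$ is well defined for $i\in\mathbb Z_N$ and $b_{i+1}\equiv b_i+A_i+3$ for all $i$. Color, modulo $t$,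
$$x_{i-1}v_i\mapsto b_i,\qquad e_i\mapsto b_i+1,\qquad f_{i-2}\mapsto b_i+2,\qquad v_ix_i\mapsto b_i+3.$$

At $v_i$ we see $b_i,\dots,b_i+3$, an interval. At $x_i$ the ring edges have colors $b_i+3$ and $b_{i+1}=(b_i+3)+A_i$; give the $A_i-1$ leaf edges the colors strictly between. In $Q_i$ the end edges are prescribed: $e_i$ has color $b_i+1$, and $f_i$, which ends at $v_{i+2}$, has color
$$b_{i+2}+2=b_i+A_i+A_{i+1}+8=(b_i+1)+\lambda_i.$$
By Lemma 5, $Q^{\lambda_i}$ has a $\mathbb Z$-coloring with $\varphi(f)-\varphi(e)=\lambda_i$, after negation if necessary. Translate it so that $\varphi(e)\equiv b_i+1$ and reduce modulo $t$. All degrees are at most $50<t$, so the reduction is proper and gives an interval modulo $t$ at each vertex. Finally, all colors occur: for $0\le i<N$ the colors at $v_i$ and $x_i$ are $[b_i,b_i+3]$ and $[b_i+3,b_{i+1}]$, and together these cover $[0,T]$, which contains all residues modulo $t$ because $T\ge t$. $\square$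

## 9. Every cyclic $t$-map winds exactly by $T$

**Proof of Proposition 6(i).** Let $c$ be a cyclic $t$-map of $R_T$ with $t\ge200$. All degrees are at most $50<t$, so offsets are defined everywhere.

**Step 1: measure the steps along links and gadgets.** This step turns the residues into integers. Regard $Q_i$ as a graph of its own, in which $v_i$ and $v_{i+2}$ are leaves. Its other vertices keep all their edges, so $c$ restricts to a cyclic $t$-map of $Q_i$ with the same offsets at these vertices. By Lemma 5, item 1, cycle sums are at most $73<t$, so Lemma 4 gives a $\mathbb Z$-coloring $\varphi_i$ of $Q_i$ with $\varphi_i\equiv c$, preserving offset differences. Put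
$$s_i=o_{x_i}(x_iv_{i+1})-o_{x_i}(v_ix_i),\qquad S_i=\varphi_i(f_i)-\varphi_i(e_i).$$
Then
$$|s_i|\le A_i,\qquad \lambda_i\le|S_i|\le78. \tag{7}$$
The first bound holds because $d(x_i)=A_i+1$. For the second, $|S_i|\ge\lambda_i$ is the repulsion in Lemma 5, and $|S_i|\le78$ follows by applying (1) along the path in Lemma 5, item 2. By construction $c(x_iv_{i+1})\equiv c(v_ix_i)+s_i$ and $c(f_i)\equiv c(e_i)+S_i$ modulo $t$.

**Step 2: compare the drift over two links with the drift over one gadget.** The aim is an equation between integers. Write the four offsets at $v_i$ as
$$l^1_i=o_{v_i}(x_{i-1}v_i),\quad r^1_i=o_{v_i}(v_ix_i),\quad r^2_i=o_{v_i}(e_i),\quad l^2_i=o_{v_i}(f_{i-2}).$$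
They are a permutation of $0,1,2,3$. (The letters $l,r$ say whether the edge comes from the left or leaves to the right; the upper index says whether it spans one step or two.) Put
$$D_i=r^1_i+s_i-l^1_{i+1},\qquad E_i=r^2_i+S_i-l^2_{i+2}.$$
Since $c(v_ix_i)=\sigma_{v_i}+r^1_i$ and $c(x_iv_{i+1})=\sigma_{v_{i+1}}+l^1_{i+1}$, we get $D_i\equiv\sigma_{v_{i+1}}-\sigma_{v_i}$. In the same way, since $f_i$ ends at $v_{i+2}$, $E_i\equiv\sigma_{v_{i+2}}-\sigma_{v_i}$. Therefore $D_i+D_{i+1}-E_i\equiv0\pmod t$. By (7) and $A_i\le9$,
$$|D_i+D_{i+1}-E_i|\le(A_i+3)+(A_{i+1}+3)+(78+3)\le24+81=105<200\le t.$$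
So, as integers,
$$D_i+D_{i+1}=E_i\qquad(i\in\mathbb Z_N). \tag{8}$$

**Step 3: all $S_i$ have the same sign.** This excludes the back-and-forth coloring of Section 6. By (7) no $S_i$ is $0$. Suppose $S_i>0$ and $S_{i+1}<0$ for some $i$. We compute $D_{i+1}$, the drift over the shared link, twice.

From gadget $i$: here $S_i\ge\lambda_i$, so $E_i\ge\lambda_i-3$; also $D_i\le A_i+3$. By (8),
$$D_{i+1}=E_i-D_i\ge\lambda_i-6-A_i=A_{i+1}+1>0 .$$
From gadget $i+1$: here $S_{i+1}\le-\lambda_{i+1}$, so $E_{i+1}\le-\lambda_{i+1}+3$; also $D_{i+2}\ge-(A_{i+2}+3)$. By (8) with $i+1$ in place of $i$,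
$$D_{i+1}=E_{i+1}-D_{i+2}\le-\lambda_{i+1}+6+A_{i+2}=-(A_{i+1}+1)<0 .$$
This is a contradiction. Hence $S_i>0$ implies $S_{i+1}>0$ for every $i\in\mathbb Z_N$. Going around the ring, if one $S_i$ is positive, all are; otherwise all are negative.

Replacing $c$ by $-c$ replaces each offset $o_v$ by $d(v)-1-o_v$, so all offset differences change sign. Since $S_i$ is the sum of offset differences along any path from $v_i$ to $v_{i+2}$ in $Q_i$, it changes sign as well. As $-c$ is also a cyclic $t$-map, we may assume that all $S_i>0$, that is, $S_i\ge\lambda_i$ for all $i$.

**Step 4: sum around the ring and squeeze.** Summing (8) over all $i$ gives $2\sum_iD_i=\sum_iE_i$. Shifting indices in the terms $l^1_{i+1}$ and $l^2_{i+2}$, this reads $\sum_i(2r^1_i+2s_i-2l^1_i)=\sum_i(r^2_i+S_i-l^2_i)$, that is,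
$$\sum_iS_i=\sum_i\bigl(2s_i+2r^1_i+l^2_i-r^2_i-2l^1_i\bigr). \tag{9}$$
The left side is at least
$$\sum_i\lambda_i=\sum_i(A_i+A_{i+1}+7)=2\sum_iA_i+7N.$$
On the right, $s_i\le A_i$. Since $(r^1_i,l^2_i,r^2_i,l^1_i)$ is a permutation of $0,1,2,3$ and the coefficients $2>1>-1>-2$ are distinct, the rearrangement inequality gives
$$2r^1_i+l^2_i-r^2_i-2l^1_i\le 6+2-1-0=7,$$
with equality only for $(r^1_i,l^2_i,r^2_i,l^1_i)=(3,2,1,0)$. So the right side of (9) is at most $2\sum_iA_i+7N$. The two bounds coincide, hence every inequality used is an equality. In particular, for all $i$,
$$s_i=A_i,\qquad r^1_i=3,\qquad l^1_i=0 .$$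

That the coefficients are distinct is a second benefit of spanning two links. With gadgets over single links the same computation gives the coefficients $1,1,-1,-1$, and the maximum $4$ of $r^1_i+l^2_i-r^2_i-l^1_i$ is attained both at $(3,2,1,0)$ and at $(2,3,1,0)$; equality would then not determine $r^1_i$.

**Step 5: read off the drift.** Now $D_i=3+A_i-0=A_i+3$ for every $i$, so $\sum_iD_i=T$ by (5). But $D_i\equiv\sigma_{v_{i+1}}-\sigma_{v_i}$, and these differences telescope to $0$ modulo $t$ around the ring. Hence $t\mid T$. $\square$

## 10. One large vertex, and the proof of Theorem 2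

Proposition 6 speaks only of $t\ge200$, and $R_T$ has maximum degree only $50$. We now attach one star, whose sole purpose is to force $t\ge k$ and $\chi'=k$.

**Proof of Theorem 2.** The "only if" part is Section 3. For the other direction let $k\ge200$ and $w\ge k$, and suppose that no divisor of $w$ lies in $[k,w-1]$. Take $R_w$, that is, $T=w\ge200$. Choose one leaf $h$ of $R_w$ adjacent to the vertex $y$ of $Q_0$, and attach $k-1$ new leaves to $h$. Call the result $G$. It is connected, $d(h)=k$, and all other degrees are at most $50$, so $\Delta(G)=k$.

**The chromatic index is $k$.** By Vizing's theorem, $\chi'(R_w)\le51\le k$. Color $R_w$ properly with at most $51$ of $k$ available colors. Only one edge at $h$ is colored, so the $k-1$ new edges can take the $k-1$ other colors. Hence $\chi'(G)\le k$, and $\chi'(G)\ge\Delta(G)=k$.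

**Fewer than $w$ colors are impossible.** Suppose $G$ has a cyclic interval $t$-coloring with $t\le w$. Then $t\ge\Delta(G)=k\ge200$. Restrict it to $R_w$. The only vertex of $R_w$ that loses edges is $h$, which keeps a single one, so the restriction is a cyclic $t$-map of $R_w$. By Proposition 6(i), $t\mid w$. By hypothesis the only divisor of $w$ in $[k,w]$ is $w$ itself, so $t=w$.

**Exactly $w$ colors are possible.** By Proposition 6(ii) with $t=T=w$, the graph $R_w$ has a cyclic interval $w$-coloring using all $w$ colors. Let $\gamma$ be the color of the edge of $R_w$ at $h$, and give the new edges at $h$ the colors $\gamma+1,\dots,\gamma+k-1$ modulo $w$. Since $k\le w$, these and $\gamma$ are distinct, and they form an interval modulo $w$ at $h$. So $G\in\mathfrak N_c$ and $w_c(G)=w$. $\square$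

**Proof of Corollary 3.** (a) Let $k\ge\max(200,d+1)$ and $w=k+d$. Then $w\le2k-1$, so every proper divisor of $w$ is at most $w/2<k$, and none lies in $[k,w-1]$. Theorem 2 gives a connected $G\in\mathfrak N_c$ with $\chi'(G)=k$ and $w_c(G)=k+d$, so $w_c(G)-\chi'(G)=d$. This answers the question of Section 2: yes, for every $d$, even with equality.

(b) Let $k=200$ and let $w=p\ge200$ be prime. The only divisors of $p$ are $1$ and $p$, and neither lies in $[200,p-1]$. Theorem 2 gives a connected $G\in\mathfrak N_c$ with $\Delta(G)=\chi'(G)=200$ and $w_c(G)=p$. As there are infinitely many primes, $w_c$ is unbounded among graphs with $\Delta=\chi'=200$, so it is not bounded by any function of $\chi'$ or $\Delta$, and $w_c/\chi'$ is unbounded. $\square$
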